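\title{Simple $\operatorname{Out}(P)$-modules in the mod $p$ cohomology of a finite $p$-group}

\begin{abstract}
Let $P$ be a finite $p$-group, $S$ a simple $\mathbb{F}_p[\operatorname{Out}(P)]$-module and $e_S$ an associated primitive idempotent. We prove, for every prime $p$, Kuhn's conjecture that $e_SH^*(P;\mathbb{F}_p)$ has Krull dimension equal to the rank of $P$. In fact this module is supported on every irreducible component of the spectrum of the ring of invariants. The proof localizes at the prime ideal attached to a maximal elementary abelian subgroup $E$, passes to $C_P(E)$ by transfer and Galois descent, and ends with Thompson's $A\times B$ lemma and, for $p=2$ only, the theorem that every simple module occurs somewhere in cohomology. Modulo nilpotent elements the statement remains true for odd $p$ and fails for the quaternion group of order $8$.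
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix a prime $p$ and a finite $p$-group $P$, and let
\[
H^*(P)=H^*(BP;\mathbb{F}_p)=\operatorname{Ext}^*_{\mathbb{F}_p[P]}(\mathbb{F}_p,\mathbb{F}_p)
\]
be its mod $p$ cohomology ring. The group $\operatorname{Aut}(P)$ acts on $H^*(P)$ by ring automorphisms, and inner automorphisms act trivially. Hence each $H^n(P)$ is a finite-dimensional representation of $G=\operatorname{Out}(P)=\operatorname{Aut}(P)/\operatorname{Inn}(P)$, and one may ask how often a given simple $\mathbb{F}_p[G]$-module $S$ occurs as a composition factor of $H^n(P)$ as $n$ grows.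

The total size of $H^*(P)$ is governed by a theorem of Quillen: $H^*(P)$ is Noetherian of Krull dimension $\operatorname{rk}(P)$, the largest rank of an elementary abelian $p$-subgroup of $P$. To measure the share of $S$, choose a primitive idempotent $e_S\in\mathbb{F}_p[G]$ associated with $S$. The dimension of $e_SH^n(P)$ is the multiplicity $[H^n(P):S]$ times the constant $\dim_{\mathbb{F}_p}\operatorname{End}(S)$. Since $e_S$ commutes with multiplication by invariant classes, $e_SH^*(P)$ is a module over $H^*(P)^G$; this ring is Noetherian and the module is finitely generated. So $e_SH^*(P)$ has a Krull dimension, which is at most $\operatorname{rk}(P)$ and which records the growth of the multiplicities of $S$.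

\medskip
\noindent\textbf{Conjecture A} (Kuhn \cite{Kuhn})\textbf{.} \emph{For all pairs $(P,S)$ one has $\dim e_SH^*(P)=\operatorname{rk}(P)$.}
\medskip

Writing $1$ as a sum of orthogonal primitive idempotents splits $H^*(P)$ into finitely many summands $e_SH^*(P)$, so some $S$ attains the bound. The trivial module does: its idempotent acts as the identity on invariant classes, so the corresponding summand contains $H^*(P)^G$, over which $H^*(P)$ is finite. The conjecture says that every simple module grows as fast as the trivial one.

There is a reason to believe this and a reason to hesitate. If $P=E$ is elementary abelian, then $G=GL(E)$ acts faithfully on a polynomial quotient of $H^*(E)$, and the normal basis theorem for the fraction field produces every simple module. In general, Quillen's theory describes $H^*(P)$ modulo nilpotent elements through the elementary abelian subgroups, but an automorphism of $P$ may fix such a subgroup pointwise. For $P=Q_8$ every automorphism fixes the only nontrivial elementary abelian subgroup, and the action of $G\cong S_3$ is invisible modulo nilpotents. So the conjecture is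 in part a statement about nilpotent classes, and one has to show that a simple module carried by such classes is not confined to a small part of the spectrum.

We prove the conjecture in a local form. Let
\[
R=H^{\mathrm{ev}}(P)^G
\]
be the commutative ring of invariant classes of even degree. It is Noetherian, $H^*(P)$ is a finite $R$-module, and Krull dimensions over $R$ and over $H^*(P)^G$ agree (Lemma~\ref{lem:R}). For an elementary abelian subgroup $E\le P$ let $\bar H^*(E)=H^*(E)/\sqrt{0}$, a polynomial ring in $\operatorname{rk}(E)$ variables, and put
\[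
\mathfrak{p}_E=\ker\bigl(H^{\mathrm{ev}}(P)\to\bar H^*(E)\bigr),\qquad \mathfrak{q}_E=\mathfrak{p}_E\cap R .
\]
These are homogeneous prime ideals. Throughout, ``maximal'' means maximal under inclusion.

\begin{theorem}\label{thm:main}
For every simple $\mathbb{F}_p[G]$-module $S$ and every maximal elementary abelian subgroup $E\le P$, the localization $(e_SH^*(P))_{\mathfrak{q}_E}$ is nonzero.
\end{theorem}

\begin{corollary}\label{cor:main}
Let $p$ be any prime, $P$ a finite $p$-group and $S$ a simple $\mathbb{F}_p[G]$-module.
\begin{enumerate}
\item[(a)] Conjecture A holds: $\dim e_SH^*(P)=\operatorname{rk}(P)$.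
\item[(b)] $\operatorname{Supp}_R e_SH^*(P)=\operatorname{Spec}R$; equivalently, $\operatorname{Ann}_R(e_SH^*(P))$ is nilpotent.
\item[(c)] The series $\sum_n[H^n(P):S]\,t^n$ has a pole of order exactly $\operatorname{rk}(P)$ at $t=1$.
\end{enumerate}
\end{corollary}

The method gives two complements. Theorem~\ref{thm:actions} treats a finite group acting through a homomorphism to $\operatorname{Out}(P)$, and Theorem~\ref{thm:nil} decides when $\mathfrak{q}_E$ lies in the support of $e_S(H^*(P)/\sqrt{0})$.

Section~\ref{sec:tools} collects the standard facts that we use. Section~\ref{sec:examples} shows the three mechanisms of the proof on three small groups and outlines the argument, which occupies Sections~\ref{sec:local}--\ref{sec:inertia}.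

\section{Tools}\label{sec:tools}

\subsection{Modules over a group algebra}
Let $\Delta$ be a finite group; modules are left $\mathbb{F}_p[\Delta]$-modules. A primitive idempotent $e_T$ is \emph{associated} with the simple module $T$ if $U_T=\mathbb{F}_p[\Delta]e_T$ is the projective cover of $T$, that is, the indecomposable projective module whose only simple quotient is $T$. Every finitely generated projective module is a direct sum of modules $U_T$.
\begin{enumerate}
\item[(M1)] For every module $M$, evaluation at $e_T$ gives $\operatorname{Hom}_\Delta(U_T,M)\cong e_TM$, and $M\mapsto e_TM$ is exact. As $\operatorname{Hom}_\Delta(U_T,T')$ is $\operatorname{End}(T)$ for $T'=T$ and $0$ for every other simple $T'$, we get $\dim e_TM=[M:T]\dim\operatorname{End}(T)$ for finite-dimensional $M$. For arbitrary $M$, $e_TM\ne0$ if and only if $T$ is a subquotient of $M$: if $e_Tm\neq0$, apply the formula to the finite-dimensional module $\mathbb{F}_p[\Delta]m$.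
\item[(M2)] A normal $p$-subgroup $K$ acts trivially on every simple module $T$, because $T^K$ is a submodule, and it is nonzero by counting the orbits of $K$ on the finite set $T$. Conversely, a subgroup that acts trivially on every simple module is a $p$-group, because it acts on the faithful module $\mathbb{F}_p[\Delta]$ by unitriangular matrices in a basis adapted to a composition series.
\item[(M3)] If $\Delta'\le\Delta$ and $T$ is a simple $\Delta'$-module, then $T$ embeds in the restriction of a simple $\Delta$-module. Indeed, if $T'$ is a simple quotient of $\operatorname{Ind}_{\Delta'}^{\Delta}T$, Frobenius reciprocity gives a nonzero map $T\to T'|_{\Delta'}$, which is injective.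
\item[(M4)] If $\Delta'\le\Delta$ and $M$ is a $\Delta'$-module, $\operatorname{Coind}_{\Delta'}^{\Delta}M$ is the module of functions $f\colon\Delta\to M$ with $f(dg)=df(g)$ for $d\in\Delta'$, with action $(g'f)(g)=f(gg')$. If $g_1,\dots,g_m$ represent the cosets $\Delta' g$, then $f\mapsto(f(g_i))_i$ is a bijection onto $M^m$. For a $\Delta$-module $U$ there is an isomorphism $\operatorname{Hom}_{\Delta'}(U,M)\cong\operatorname{Hom}_\Delta(U,\operatorname{Coind}_{\Delta'}^{\Delta}M)$ sending $\varphi$ to $x\mapsto(g\mapsto\varphi(gx))$; its inverse evaluates functions at $1$.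
\end{enumerate}

\subsection{Cohomology}
For $a\in\operatorname{Aut}(P)$ and $Q\le P$ we write $a\colon H^*(Q)\to H^*(aQ)$ for the ring isomorphism $((a|_Q)^{-1})^*$; for $Q=P$ this is the left action of $\operatorname{Aut}(P)$. Let $c\colon P\to\operatorname{Aut}(P)$, $g\mapsto c_g$, be conjugation. If $g\in Q$, then $c_g$ acts trivially on $H^*(Q)$. Restriction and transfer commute with the maps $a$, as in $a\operatorname{tr}_Q^P=\operatorname{tr}_{aQ}^P a$. They satisfy $\operatorname{tr}_Q^P(\operatorname{res}^P_Q(x)\,y)=x\operatorname{tr}_Q^P(y)$ and the double coset formula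
\begin{equation}\label{eq:mackey}
\operatorname{res}^P_{Q}\operatorname{tr}^P_{Q'}(y)=\sum_{g\in Q\backslash P/Q'}\operatorname{tr}^{Q}_{Q\cap c_gQ'}\operatorname{res}^{c_gQ'}_{Q\cap c_gQ'}(c_gy).
\end{equation}
The ring $R$ acts on every $H^*(Q)$ through restriction. Restrictions, transfers and the maps $a$ are $R$-linear; for $a$ this holds because $a$ fixes the elements of $R$. In particular $\mathbb{F}_p[G]$ acts $R$-linearly on $H^*(P)$, and by (M1) the $R$-module $e_SH^*(P)$ does not depend on the choice of $e_S$, up to isomorphism.

Let $E$ be elementary abelian, $E^*=\operatorname{Hom}(E,\mathbb{F}_p)=H^1(E)$, and $\beta\colon H^1(E)\to H^2(E)$ the Bockstein. For $p=2$, $H^*(E)=\bar H^*(E)$ is the polynomial ring on $E^*$, and $\beta v=v^2$. For $p$ odd, $H^*(E)=\bigwedge(E^*)\otimes\operatorname{Sym}(\beta E^*)$ with $\beta$ injective, and $\bar H^*(E)\cong\operatorname{Sym}(\beta E^*)$. We use the following theorems.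
\begin{enumerate}
\item[(EV)] (Evens--Venkov) For $Q\le P$, $H^*(Q)$ is a finite $H^*(P)$-module.
\item[(Q1)] (Quillen) A homogeneous $y\in H^*(Q)$ is nilpotent if and only if its restrictions to all elementary abelian subgroups of $Q$ are nilpotent.
\item[(Q2)] (Quillen) $\mathfrak{p}_F\subseteq\mathfrak{p}_E$ if and only if $E$ is conjugate in $P$ to a subgroup of $F$.
\end{enumerate}
Statement (Q1) holds for inhomogeneous $y$ as well. The condition says that $y$ lies in the kernel of the graded map $H^*(Q)\to\prod_F\bar H^*(F)$, so each homogeneous component of $y$ is nilpotent, and these components commute up to sign. In (Q2) it makes no difference for $p=2$ whether one works in $H^*$ or in $H^{\mathrm{ev}}$, since $y$ lies in a prime ideal if and only if $y^2$ does.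

\subsection{The ring of invariants}
For a finite module $M$ over a Noetherian commutative ring $R$, the support $\operatorname{Supp}_RM=\{\mathfrak{q}:M_{\mathfrak{q}}\ne0\}$ is the set of primes containing $\operatorname{Ann}_RM$, and $\dim M=\dim R/\operatorname{Ann}_RM$. A finite extension of rings preserves Krull dimension.

\begin{lemma}\label{lem:R}
\begin{enumerate}
\item[(a)] $R$ is a finitely generated $\mathbb{F}_p$-algebra, $H^*(Q)$ is a finite $R$-module for every $Q\le P$, and Krull dimensions over $R$ and over $H^*(P)^G$ agree.
\item[(b)] $\dim R/\mathfrak{q}_E=\operatorname{rk}(E)$ for every elementary abelian $E\le P$.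
\item[(c)] Every minimal prime of $R$ is $\mathfrak{q}_E$ for some maximal elementary abelian $E$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $y_1,\dots,y_s$ be homogeneous generators of the algebra $H^*(P)$. Then $y_i^2$ has even degree and is a root of the monic polynomial $\prod_{g\in G}(X-gy_i^2)\in R[X]$. Let $R_0\subseteq R$ be the subalgebra generated by the finitely many coefficients of these polynomials. It is Noetherian, and $H^*(P)$ is spanned over $R_0$ by the monomials in the $y_i$ with all exponents less than $2|G|$. So the submodules $R$ and $H^*(P)^G$ are finite over $R_0$, and $H^*(Q)$ is finite over $R$ by (EV). If $M$ is a finite module over $R'=H^*(P)^G$, then $R/\operatorname{Ann}_RM\subseteq R'/\operatorname{Ann}_{R'}M$ is a finite extension.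

(b) By (a), $R/\mathfrak{q}_E\subseteq\bar H^*(E)$ is a finite extension.

(c) If $F\le E$ then $\mathfrak{q}_F\supseteq\mathfrak{q}_E$, so by (Q1) the intersection of the $\mathfrak{q}_E$ with $E$ maximal consists of nilpotent elements. A minimal prime contains this finite intersection, hence contains some $\mathfrak{q}_E$, hence equals it.
\end{proof}

\subsection{Coprime automorphisms, and the occurrence of simple modules}
Two facts on automorphisms of order prime to $p$ control the last step. Here $\Omega_1(C)$ is the subgroup of $C$ generated by the elements of order $p$.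
\begin{enumerate}
\item[(Th)] (Thompson's $A\times B$ lemma \cite[5.3.4]{Gorenstein}) Let $X\times Y$ be a group of automorphisms of a $p$-group $P$, with $X$ a $p'$-group and $Y$ a $p$-group. If $X$ acts trivially on the subgroup of fixed points of $Y$, then $X=1$.
\item[($\Omega$)] (\cite[5.3.10]{Gorenstein}) For $p$ odd, an automorphism of order prime to $p$ of a $p$-group $C$ that is trivial on $\Omega_1(C)$ is trivial.
\end{enumerate}
Conjecture A contains the assertion $e_SH^*(P)\neq0$. For $p=2$ we take this assertion as an input; for odd $p$ we do not use it.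
\begin{enumerate}
\item[(DS)] (\cite{DS,HK,Symonds}) For a finite $p$-group $C$, every simple $\mathbb{F}_p[\operatorname{Out}(C)]$-module is a composition factor of $H^*(C)$.
\end{enumerate}
Appendix~\ref{sec:segal} derives (DS) from the Segal conjecture. Finally, \emph{Artin independence} is the fact that distinct automorphisms of a field $\kappa$ are linearly independent over $\kappa$ as functions $\kappa\to\kappa$.

\section{Three small groups}\label{sec:examples}

Let $E$ be a maximal elementary abelian subgroup. An automorphism of $P$ can preserve $E$ and act on it nontrivially, fix $E$ pointwise, or move $E$ to another subgroup. Each possibility needs its own argument.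

\begin{example}[Galois theory]\label{ex:cyclic}
Let $p$ be odd and $P=E=\mathbb{Z}/p$. Then $H^*(P)=\bigwedge(x)\otimes\mathbb{F}_p[u]$ with $u=\beta x$, and $a\in G=\mathbb{F}_p^\times$ multiplies both $x$ and $u$ by $\chi(a)=a^{-1}$. The simple modules are $\chi^i$ for $0\le i\le p-2$, the line spanned by $u^n$ is $\chi^n$, and $R=\mathbb{F}_p[u^{p-1}]$, $\mathfrak{q}_E=0$. The summand belonging to $\chi^i$ contains the free module $Ru^i$ and has dimension $1$. After localization, $\bar H^*(E)$ becomes the field $\mathbb{F}_p(u)$, a Galois extension of $\mathbb{F}_p(u^{p-1})$ with group $G$, and the basis $1,u,\dots,u^{p-2}$ exhibits it as the regular representation. For $P=E$ elementary abelian of any rank, $L=\bar H^*(E)_{\mathfrak{q}_E}$ is the fraction field of $\bar H^*(E)$ (Lemma~\ref{lem:kappa}) and $G=GL(E)$ acts faithfully on it. So $L\cong L^G[G]$ by the normal basis theorem, $e_SL\ne0$, and $L$ is a quotient of $H^*(E)_{\mathfrak{q}_E}$. No division by $|G|$ is needed.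
\end{example}

\begin{example}[Centrality]\label{ex:Q8}
Let $p=2$ and $P=Q_8$. The center $E$, of order $2$, is the only maximal elementary abelian subgroup. The group $G\cong S_3$ acts on $P/E\cong\mathbb{F}_2^2$ as $GL_2(\mathbb{F}_2)$, and $S=H^1(P)=\operatorname{Hom}(P/E,\mathbb{F}_2)$ is simple, since an element of order $3$ permutes its three nonzero vectors. Galois theory gives nothing here: $G$ acts trivially on $\bar H^*(E)=\mathbb{F}_2[x]$, and the classes in $S$ restrict to zero on $E$, so they are nilpotent by (Q1). But $P$ acts freely on the unit sphere $S^3$ of the quaternions. Let $\zeta\in H^4(P)$ be the Euler class of this representation; it restricts to $x^4$ on $E$. Since $S^3/P$ has dimension $3$, the Gysin sequence shows that multiplication by $\zeta$ is a bijection $H^n(P)\to H^{n+4}(P)$ for $n\ge1$ and a surjection for $n=0$. Thus $H^4(P)=\mathbb{F}_2\zeta$, so $\zeta\in R$ and $H^{4k+1}(P)\cong S$ for all $k\geq 0$. The module $e_SH^*(P)$ is infinite-dimensional over $\mathbb{F}_2$, and so has Krull dimension $1=\operatorname{rk}(P)$. Two facts were used: $S$ occurs once, and $\zeta$ is not a zero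 divisor. The second holds in general because $E$ is central in its centralizer (Lemma~\ref{lem:inj}).
\end{example}

\begin{example}[Transfer]\label{ex:D8}
Let $p=2$ and $P=D_8=\langle r,s\rangle$ with $r^4=s^2=1$, $srs=r^{-1}$, $z=r^2$. The maximal elementary abelian subgroups are $E=\langle s,z\rangle$ and $E'=\langle sr,z\rangle$. The automorphism $a$ with $r\mapsto r$, $s\mapsto sr$ interchanges them, and its class generates $G$, which has order $2$. The only simple module is trivial, so the conjecture is immediate; the example shows instead how to build classes on $P$ with prescribed restrictions. Write $H^*(E)=\mathbb{F}_2[x,y]$ with $x,y$ dual to the basis $s,sz$; conjugation $w$ by $r$ interchanges $x$ and $y$. By \eqref{eq:mackey}, for $f\in H^*(E)$,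
\[
\operatorname{res}_E\operatorname{tr}_E^P(f)=f+wf,\qquad \operatorname{res}_{E'}\operatorname{tr}_E^P(f)=\operatorname{tr}^{E'}_{\langle z\rangle}\operatorname{res}_{\langle z\rangle}(f)=0;
\]
the last transfer vanishes because $\operatorname{res}^{E'}_{\langle z\rangle}$ is onto and $\operatorname{tr}\operatorname{res}=2$. We would like a class restricting to $1$ on $E$ and to $0$ on $E'$, so we look for $t$ with $t+wt=1$. In $H^*(E)$ there is none, as one sees in degree $0$. Let $\xi=\operatorname{tr}_E^P(x)$. It restricts to $x+y$ on $E$ and to $0$ on $E'$, so $a\xi$ restricts to $0$ on $E$, and $\rho=\xi^2+(a\xi)^2\in R$ restricts to $x^2+y^2$. Hence $\rho\notin\mathfrak{q}_E$, and $t=x^2/\rho\in H^{\mathrm{ev}}(E)_{\mathfrak{q}_E}$ satisfies $t+wt=1$. For every $w$-invariant $v\in H^*(E)_{\mathfrak{q}_E}$, the class $\operatorname{tr}_E^P(tv)$ restricts to $v$ on $E$ and to $0$ on $E'$.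
\end{example}

The general proof combines the three. After localization at $\mathfrak{q}_E$, the transfer shows that $H^*(P)$ maps onto a module coinduced from the cohomology of $C=C_P(E)$ (Section~\ref{sec:transfer}). A field $\kappa$, on which the automorphisms of $E$ induced from $\operatorname{Aut}(P)$ act faithfully, supplies the element $t$ and removes these automorphisms from the problem (Section~\ref{sec:galois}). What remains are the automorphisms that fix $E$ pointwise. By (Th) they are faithfully represented in $\operatorname{Out}(C)$ up to a $p$-group, and on $H^*(C)$ one occurrence of a simple module suffices (Section~\ref{sec:inertia}).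

\section{Localization at a maximal elementary abelian subgroup}\label{sec:local}

Fix a maximal elementary abelian subgroup $E\le P$, and put
\[
C=C_P(E),\quad N=N_P(E),\quad W=N/C,\qquad
\mathcal{C}=C_{\operatorname{Aut}(P)}(E),\quad \mathcal{N}=N_{\operatorname{Aut}(P)}(E),\quad \Gamma=\mathcal{N}/\mathcal{C}.
\]
Thus $\mathcal{N}$ consists of the automorphisms with $aE=E$, and $\mathcal{C}$ of those that fix $E$ pointwise. The group $\mathcal{N}$ preserves $C$, and $\Gamma$ acts faithfully on $E$. Since $c_g\in\mathcal{N}$ if and only if $g\in N$, and $c_g\in\mathcal{C}$ if and only if $g\in C$, conjugation embeds $W$ in $\Gamma$, and the images of $\mathcal{N}$ and $\mathcal{C}$ in $G$ are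
\[
G_E\cong\mathcal{N}/c(N),\qquad I_E\cong\mathcal{C}/c(C).
\]
The group $G_E$ is the stabilizer of the conjugacy class of $E$, hence by (Q2) of the prime $\mathfrak{p}_E$, and $I_E$ acts trivially on $H^{\mathrm{ev}}(P)/\mathfrak{p}_E$. They play the roles of the decomposition and inertia groups of a prime lying over $\mathfrak{q}_E$.

A \emph{translate} of $E$ is a subgroup $aE$ with $a\in\operatorname{Aut}(P)$. Translates are again maximal elementary abelian, and $C_P(aE)=aC$. Maximality enters mostly through the following fact.
\begin{equation}\label{eq:max}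
\text{Every elementary abelian subgroup $F$ of $C$ lies in $E$; in particular $\Omega_1(C)=E$.}
\end{equation}
Indeed, $FE$ is elementary abelian and contains $E$. (For an arbitrary elementary abelian $F$, Theorem~\ref{thm:main} at $\mathfrak{q}_F$ follows from the maximal case, because $\mathfrak{q}_F\supseteq\mathfrak{q}_E$ for $F\le E$.)

Write $\mathfrak{q}=\mathfrak{q}_E$ and, for $Q\le P$,
\[
h(Q)=H^*(Q)_{\mathfrak{q}},\qquad h^{\mathrm{ev}}(Q)=H^{\mathrm{ev}}(Q)_{\mathfrak{q}} .
\]
All elements of $R\setminus\mathfrak{q}$ are inverted, homogeneous or not. Restrictions, transfers and the maps $a$ localize, and \eqref{eq:mackey} persists. Since $e_S$ is an $R$-linear idempotent, $(e_SH^*(P))_{\mathfrak{q}}=e_Sh(P)$, and we must show that this is nonzero. The next two lemmas say what localization kills and what it leaves intact.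

\begin{lemma}\label{lem:vanish}
If $Q\le P$ contains no translate of $E$, then $h(Q)=0$.
\end{lemma}

\begin{proof}
We construct $\rho\in R\setminus\mathfrak{q}$ whose restriction to $Q$ is nilpotent. Such a $\rho$ acts on $h(Q)$ both invertibly and nilpotently, so $h(Q)=0$.

Let $F_1,\dots,F_l$ be the elementary abelian subgroups of $P$ that are not translates of $E$, and let $\mathfrak{a}=\bigcap_j\mathfrak{p}_{F_j}$, the unit ideal if $l=0$. If $\mathfrak{p}_{F_j}\subseteq\mathfrak{p}_{aE}$, then by (Q2) a conjugate of $aE$ lies in $F_j$, and equals $F_j$ by maximality; then $F_j$ is a translate, which is excluded. As $\mathfrak{p}_{aE}$ is prime, $\mathfrak{a}\not\subseteq\mathfrak{p}_{aE}$ for every $a$. By prime avoidance (an ideal contained in a finite union of primes lies in one of them) there is $\sigma\in\mathfrak{a}$ lying in no $\mathfrak{p}_{aE}$. Put $\rho=\prod_{g\in G}g\sigma\in R$. From $\operatorname{res}_E(a\sigma)=a\operatorname{res}_{a^{-1}E}(\sigma)$ we see that $a\sigma\in\mathfrak{p}_E$ if and only if $\sigma\in\mathfrak{p}_{a^{-1}E}$. So no factor of $\rho$ lies in the prime $\mathfrak{p}_E$,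 and $\rho\notin\mathfrak{q}$. As $\sigma$ is a factor, $\rho\in\mathfrak{p}_{F_j}$ for all $j$. All elementary abelian subgroups of $Q$ are among the $F_j$, so $\rho|_Q$ is nilpotent by (Q1).
\end{proof}

\begin{lemma}\label{lem:inj}
Every $\rho\in R\setminus\mathfrak{q}$ acts injectively on $H^*(C)$. Hence $H^*(C)\to h(C)$ is injective, and if $e$ is an $R$-linear idempotent operator on $H^*(C)$ with $eH^*(C)\ne0$, then $e\,h(C)\neq0$.
\end{lemma}

\begin{proof}
Since $E$ is central in $C$, multiplication $\mu\colon C\times E\to C$ is a homomorphism. It induces a ring map $\mu^*\colon H^*(C)\to H^*(C)\otimes H^*(E)$, which is injective because restriction to $C\times1$ is a left inverse. So it suffices to show that $\mu^*(\rho|_C)$ is not a zero divisor. Restriction to $1\times E$ gives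
\[
\mu^*(\rho|_C)\equiv1\otimes\rho|_E\quad\text{modulo }H^{>0}(C)\otimes H^*(E).
\]
The image $\rho_0$ of $\rho|_E$ in the domain $\bar H^*(E)$ is nonzero, and this makes $\rho|_E$ a non-zero-divisor of $H^*(E)$. For $p=2$ there is nothing to add. For $p$ odd, let $0\ne x\in\bigwedge(E^*)\otimes\operatorname{Sym}(\beta E^*)$ have lowest exterior component $x_i$, of exterior degree $i$; then the component of $\rho|_E\,x$ in exterior degree $i$ is $\rho_0x_i$, which is nonzero because $\bigwedge^i(E^*)\otimes\operatorname{Sym}(\beta E^*)$ is free over the polynomial ring. Now let $0\neq x\in H^*(C)\otimes H^*(E)$ have lowest component $x_j\in H^j(C)\otimes H^*(E)$. The component of $\mu^*(\rho|_C)\,x$ in $H^j(C)\otimes H^*(E)$ is $(1\otimes\rho|_E)x_j\neq0$.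
\end{proof}

\section{A field with a faithful action of $\Gamma$}\label{sec:galois}

We want to produce invariants of $\Gamma$ and of its subgroup $W$. Averaging is not available: $W$ is a $p$-group. As in Examples~\ref{ex:cyclic} and~\ref{ex:D8}, a faithful action on a field is the substitute. The obvious field is $L=\bar H^*(E)_{\mathfrak{q}}$, but it does not act on $h(C)$. Moreover, the module to which we apply descent is $\operatorname{Hom}_{\mathcal{C}}(U_S,h(C))$, and only $\mathcal{C}$-invariant elements act on it. This dictates the choice of ring. The group $\mathcal{N}$ acts compatibly on $h^{\mathrm{ev}}(C)$ and on $L$, and $\mathcal{C}$ acts trivially on $L$. Put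
\[
B=h^{\mathrm{ev}}(C)^{\mathcal{C}},\qquad J=\ker(B\to L),\qquad \kappa=B/J\subseteq L,
\]
where $B\to L$ is induced by restriction from $C$ to $E$. As $\mathcal{C}$ is normal in $\mathcal{N}$, the group $\Gamma$ acts on $B$, $J$ and $\kappa$.

\begin{lemma}\label{lem:kappa}
\begin{enumerate}
\item[(a)] $L$ is the fraction field of $\bar H^*(E)$, and $\kappa$ is a subfield. The ideal $J$ is nilpotent, and every element of $B\setminus J$ is a unit of $B$.
\item[(b)] $\Gamma$ acts faithfully on $\kappa$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $k$ be the fraction field of $R/\mathfrak{q}$. The domain $\bar H^*(E)$ is finite over its subring $R/\mathfrak{q}$, so $L$ is a domain of finite dimension over $k$, hence a field, and it is a localization of $\bar H^*(E)$. The ring $B$ contains the image of $R_{\mathfrak{q}}$, so $k\subseteq\kappa\subseteq L$, and $\kappa$ is a field for the same reason. By \eqref{eq:max} and (Q1), every element of the kernel of $H^{\mathrm{ev}}(C)\to\bar H^*(E)$ is nilpotent. This kernel is a finitely generated ideal by Lemma~\ref{lem:R}(a), hence nilpotent, and so is its localization,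 which contains $J$. If $b\in B\setminus J$, there is $b'\in B$ with $bb'\in1+J$, and $1+J$ consists of units.

(b) For $v\in E^*$ let $u_v\in\bar H^*(E)$ be the image of $\beta v$. The map $v\mapsto u_v$ is injective and $\Gamma$-equivariant. We show that $u_v^q\in\kappa$ for $q=|C:E|$, using Chern classes. A complex representation $V$ of dimension $d$ of a finite group $Q$ has a top Chern class $c_d(V)\in H^{2d}(Q)$, reduced mod $p$; it depends only on the character of $V$, is natural for homomorphisms, and is multiplicative on direct sums. For the character $\lambda_v=\exp(2\pi i v/p)$ of $E$ one has $c_1(\lambda_v)=\pm\beta v$, the sign being a matter of convention. Let $V_v=\operatorname{Ind}_E^C\lambda_v$ and $b_v=c_q(V_v)\in H^{2q}(C)$. Since $E$ is central in $C$, the character of $V_v$ is $q\lambda_v$ on $E$ and $0$ on $C\setminus E$. This function is invariant under $\mathcal{C}$, so $b_v$ is $\mathcal{C}$-invariant and defines an element of $B$. Also $V_v|_E$ is a sum of $q$ copies of $\lambda_v$, so $b_v$ maps to $\pm u_v^q$ in $L$.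

Suppose that $\gamma\in\Gamma$ acts trivially on $\kappa$. Then $u_{\gamma v}^q=\gamma(u_v^q)=u_v^q$. As $P$ is a $p$-group, $q$ is a power of $p$, and $x\mapsto x^q$ is injective on the field $L$. So $\gamma v=v$ for all $v\in E^*$, and $\gamma=1$ because $\Gamma$ is faithful on $E$.
\end{proof}

An additive action of $\Gamma$ or $\mathcal{N}$ on a $B$-module $Y$ is \emph{semilinear} if $\gamma(by)=\gamma(b)\gamma(y)$. The action of $\mathcal{N}$ on $h(C)$ is an example.

\begin{lemma}\label{lem:descent}
If $Y\ne0$ is a $B$-module with a semilinear action of $\Gamma$, then $Y^\Gamma\ne0$.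
\end{lemma}

\begin{proof}
Let $Y_0=\{y\in Y:Jy=0\}$. It contains $J^iY$ for the largest $i$ with $J^iY\neq0$, so $Y_0\ne0$. It is a $\kappa$-vector space, and it is $\Gamma$-stable since $j\gamma(y)=\gamma(\gamma^{-1}(j)y)$. Let $0\ne y\in Y_0$ and choose a $\kappa$-linear functional $\ell\colon Y_0\to\kappa$ with $\ell(y)\neq0$. By Lemma~\ref{lem:kappa}(b) and Artin independence, the function $b\mapsto\sum_\gamma\ell(\gamma(y))\gamma(b)$ on $\kappa$ is not identically zero, since the coefficient of $\gamma=1$ is $\ell(y)$. Its value at $b$ is $\ell\bigl(\sum_\gamma\gamma(by)\bigr)$. So $\sum_\gamma\gamma(by)$ is a nonzero element of $Y^\Gamma$ for some $b$.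
\end{proof}

The group $N$ acts on $h(C)$ through $c$, and $C$ acts trivially; so $W$ acts on $h(C)$, compatibly with its action on $B$ as a subgroup of $\Gamma$.

\begin{lemma}\label{lem:t}
There is $t\in B$ with $\sum_{w\in W}w(t)=1$. Consequently $\sum_{w\in W}w(tv)=v$ for every $v\in h(C)^N$.
\end{lemma}

\begin{proof}
By Artin independence the function $\sum_{w\in W}w$ on $\kappa$ is not zero. So there is $t_0\in B$ such that $u=\sum_ww(t_0)$ lies outside $J$. Then $u$ is a $W$-invariant unit of $B$, and $t=u^{-1}t_0$ has the required property. For $v\in h(C)^N$ we get $\sum_ww(tv)=\sum_ww(t)\,v=v$.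
\end{proof}

\section{From $P$ to the centralizer of $E$}\label{sec:transfer}

Restriction $h(P)\to h(C)$ is $\mathcal{N}$-equivariant, and $c(N)$ acts trivially on $h(P)$. So it is a map of $G_E$-modules $h(P)\to h(C)^N$. To keep track of the whole group $G$ we pass to the adjoint map of (M4),
\[
\theta\colon h(P)\to\mathcal{M}=\operatorname{Coind}_{G_E}^G\bigl(h(C)^N\bigr),\qquad \theta(x)(g)=\operatorname{res}^P_C(gx),
\]
which records the restrictions of $x$ to the centralizers of all translates of $E$. An occurrence of $S$ in $\mathcal{M}$ says something about $h(P)$ only if we know the image of $\theta$. The transfer shows that $\theta$ is onto.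

\begin{lemma}\label{lem:mackey}
Let $y\in h(C)$ and $a\in\operatorname{Aut}(P)$. Then $\operatorname{res}^P_C(a\operatorname{tr}_C^Py)=0$ if the class of $a$ is not in $G_E$, and $\operatorname{res}^P_C(\operatorname{tr}_C^Py)=\sum_{w\in W}w(y)$.
\end{lemma}

\begin{proof}
By \eqref{eq:mackey},
\[
\operatorname{res}^P_C(a\operatorname{tr}_C^Py)=\operatorname{res}^P_C\operatorname{tr}^P_{aC}(ay)=\sum_{g\in C\backslash P/aC}\operatorname{tr}^C_{C\cap c_gaC}\operatorname{res}(c_gay).
\]
By Lemma~\ref{lem:vanish} the term of $g$ vanishes unless $C\cap c_gaC$ contains a translate $E''$ of $E$. In that case $E''\le C$, so $E''\le E$ by \eqref{eq:max}; and $E''\le c_gaC=C_P(c_gaE)$, so $E''\le c_gaE$ by \eqref{eq:max} for the translate $c_gaE$. The three groups have the same order, so $c_gaE=E$, that is, $c_ga\in\mathcal{N}$, and the class of $a$ lies in $G_E$. This proves the first claim. For $a=1$ the surviving terms have $g\in N$. Since $C$ is normal in $N$, the double cosets $CgC$ with $g\in N$ are the elements of $W$, and $C\cap c_gC=C$, so the term of $g$ is $c_gy$.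
\end{proof}

Choose $a_1,\dots,a_m\in\operatorname{Aut}(P)$ whose classes $g_1,\dots,g_m$ represent the cosets $G_Eg$ in $G$.

\begin{proposition}\label{prop:onto}
The map $\theta$ is surjective. More precisely, for $v\in h(C)^N$ the element $x=a_i^{-1}\operatorname{tr}_C^P(tv)$ satisfies $\theta(x)(g_i)=v$ and $\theta(x)(g_j)=0$ for $j\neq i$.
\end{proposition}

\begin{proof}
We have $\theta(x)(g_j)=\operatorname{res}^P_C(a_ja_i^{-1}\operatorname{tr}^P_C(tv))$. For $j\ne i$ the class $g_jg_i^{-1}$ is not in $G_E$, so the value is $0$ by Lemma~\ref{lem:mackey}. For $j=i$ it is $\sum_ww(tv)=v$ by Lemmas~\ref{lem:mackey} and~\ref{lem:t}. Surjectivity follows from the bijection $\mathcal{M}\to(h(C)^N)^m$ of (M4).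
\end{proof}

\begin{remark}
Lemma~\ref{lem:inj} fails with $P$ in place of $C$, and this is why (DS) for $P$ does not give Theorem~\ref{thm:main} directly. Let $p$ be odd and $P=\mathbb{Z}/p\wr\mathbb{Z}/p$, with base group $E$ of rank $p$ and $\sigma$ a generator of the complement. Then $F=C_P(\sigma)$ is elementary abelian of rank $2$ and self-centralizing, hence maximal. Proposition~\ref{prop:onto} for $F$ shows that $\operatorname{tr}_F^P\neq0$, while the image of $\operatorname{tr}_F^P$ vanishes in $H^*(P)_{\mathfrak{q}_E}$ by Lemma~\ref{lem:vanish}.
\end{remark}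

Next we descend from $\mathcal{N}$ to $\mathcal{C}$. We view $U_S$ as an $\operatorname{Aut}(P)$-module through $G$, and we state the step in the generality needed in Section~\ref{sec:nil}.

\begin{lemma}\label{lem:chain}
Let $Y$ be a $B$-module with a semilinear action of $\mathcal{N}$, and let $Y^N$ be the fixed points of $c(N)$. Then $e_S\operatorname{Coind}_{G_E}^G(Y^N)\neq0$ if and only if $\operatorname{Hom}_{\mathcal{C}}(U_S,Y)\ne0$.
\end{lemma}

\begin{proof}
Let $X=\operatorname{Hom}_{\mathcal{C}}(U_S,Y)$. The group $\mathcal{N}$ acts on $X$ by $(n\varphi)(x)=n\varphi(n^{-1}x)$, because $\mathcal{C}$ is normal in $\mathcal{N}$, and $\mathcal{C}$ acts trivially; so $\Gamma$ acts. By (M1) and (M4),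
\[
e_S\operatorname{Coind}_{G_E}^G(Y^N)\cong\operatorname{Hom}_{G_E}(U_S,Y^N)=\operatorname{Hom}_{\mathcal{N}}(U_S,Y)=X^\Gamma ;
\]
the first equality holds because $c(N)$ acts trivially on $U_S$, so that an $\mathcal{N}$-map from $U_S$ has image in $Y^N$. The formula $(b\varphi)(x)=b\varphi(x)$ makes $X$ a $B$-module: for $a\in\mathcal{C}$ we have $b\varphi(ax)=b\,a\varphi(x)=a(b\varphi(x))$, since $a$ fixes $b$. The action of $\Gamma$ is semilinear, as $n(b\varphi)(x)=n(b\varphi(n^{-1}x))=n(b)\,(n\varphi)(x)$. By Lemma~\ref{lem:descent}, $X^\Gamma\neq0$ if and only if $X\ne0$.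
\end{proof}

\begin{proposition}\label{prop:reduce}
If $\operatorname{Hom}_{\mathcal{C}}(U_S,h(C))\ne0$, then $e_Sh(P)\ne0$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:chain} with $Y=h(C)$ we have $e_S\mathcal{M}\neq0$, and $e_Sh(P)$ maps onto $e_S\mathcal{M}$ by Proposition~\ref{prop:onto}.
\end{proof}

\section{Automorphisms that centralize $E$}\label{sec:inertia}

The kernel $c(C)$ of $\mathcal{C}\to I_E$ acts on $C$ by inner automorphisms of $C$. So restriction to $C$ induces a homomorphism
\[
\psi\colon I_E\to\operatorname{Out}(C),
\]
and $\mathcal{C}$ acts on $H^*(C)$ and $h(C)$ through $\psi$. Here lies the last danger. If $\ker\psi$ contained a nontrivial element of order prime to $p$, then by (M2) some simple $I_E$-module would have nontrivial action of $\ker\psi$, and could not occur in $h(C)$. Thompson's lemma rules this out.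

We use a standard device. Let $a$ be an element of order $p^sk$, $p\nmid k$, of a finite group, whose image in some quotient has order prime to $p$. That order divides $k$. Choose $l$ with $l\equiv1\bmod k$ and $l\equiv0\bmod p^s$. Then $a^l$ has the same image as $a$, and its order is prime to $p$. Recall also that, by Cauchy's theorem, a finite group with no nontrivial element of order prime to $p$ is a $p$-group.

\begin{lemma}\label{lem:psi}
\begin{enumerate}
\item[(a)] $\ker\psi$ is a $p$-group.
\item[(b)] If $p$ is odd, $I_E$ is a $p$-group.
\end{enumerate}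
\end{lemma}

\begin{proof}
(a) Let an element of $\ker\psi$ of order prime to $p$ be represented by $a\in\mathcal{C}$. Then $a|_C=c_g|_C$ for some $g\in C$. Replacing $a$ by $c_g^{-1}a\in\mathcal{C}$, which has the same class, we may assume $a|_C=1$; replacing $a$ by a power, we may assume in addition that its order is prime to $p$. For $e\in E$ we have $ac_ea^{-1}=c_{a(e)}=c_e$. So $\langle a\rangle$ and the $p$-group $c(E)$ commute, and they generate a group $\langle a\rangle\times c(E)$ of automorphisms of $P$ because their orders are coprime. The subgroup of fixed points of $c(E)$ is $C_P(E)=C$, on which $a$ is trivial. By (Th), $a=1$.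

(b) An element of $\psi(I_E)$ of order prime to $p$ is represented by an automorphism of $C$ that is trivial on $E$, and after passing to a power this automorphism has order prime to $p$. Since $E=\Omega_1(C)$ by \eqref{eq:max}, it is trivial by ($\Omega$). So $\psi(I_E)$ is a $p$-group, and (a) finishes the proof.
\end{proof}

Part (b) fails for $p=2$: for $P=Q_8$ we have $I_E=G\cong S_3$. This is the only point at which the prime $2$ behaves differently.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:reduce} it suffices to show that $\operatorname{Hom}_{\mathcal{C}}(U_S,h(C))\neq0$. The group $\mathcal{C}$ acts on both modules through $I=I_E$, so this is $\operatorname{Hom}_I(U_S,h(C))$. Since $\mathbb{F}_p[G]$ is free over $\mathbb{F}_p[I]$, the restriction $U_S|_I$ is a nonzero projective module, and it has a direct summand $U_T=\mathbb{F}_p[I]e_T$ with $T$ a simple $I$-module. So $\operatorname{Hom}_I(U_S,h(C))$ has the direct summand $\operatorname{Hom}_I(U_T,h(C))\cong e_Th(C)$. The idempotent $e_T$ acts $R$-linearly on $H^*(C)$, so by Lemma~\ref{lem:inj} and (M1) it is enough to show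 that $T$ is a composition factor of $H^*(C)$.

If $p$ is odd, $I$ is a $p$-group by Lemma~\ref{lem:psi}(b), so $T$ is trivial by (M2), and $T\cong H^0(C)$.

If $p=2$, Lemma~\ref{lem:psi}(a) and (M2) show that $\ker\psi$ acts trivially on $T$, so $T$ is a simple module for $\psi(I)\le\operatorname{Out}(C)$. By (M3), $T$ embeds in the restriction of a simple $\operatorname{Out}(C)$-module $T'$, and $T'$ is a composition factor of $H^*(C)$ by (DS). Hence $T$ is a composition factor of $H^*(C)$ over $\psi(I)$, and so over $I$.
\end{proof}

That $P$ is a $p$-group was used in Lemma~\ref{lem:kappa}(b), in (Th), ($\Omega$) and in (DS). For other finite groups even the nonvanishing of $e_SH^*$ fails: for $p=3$ and the group $\mathbb{Z}/5$, the cohomology is $\mathbb{F}_3$ in degree $0$, and the nontrivial one-dimensional module of $\operatorname{Out}(\mathbb{Z}/5)\cong\mathbb{Z}/4$ does not occur.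

\section{Support, growth and arbitrary actions}\label{sec:support}

\begin{lemma}\label{lem:full}
Let $M$ be a finite $R$-module with $M_{\mathfrak{q}_E}\ne0$ for every maximal elementary abelian $E\le P$. Then $\operatorname{Supp}_RM=\operatorname{Spec}R$ and $\dim M=\operatorname{rk}(P)$.
\end{lemma}

\begin{proof}
Every prime contains a minimal prime, which lies in the support by Lemma~\ref{lem:R}(c), and a prime containing a member of the support is in the support. Hence $\dim M=\dim R$. By Lemma~\ref{lem:R}(b),(c), $\dim R$ is at most $\operatorname{rk}(P)$, and $\dim R\ge\dim R/\mathfrak{q}_E=\operatorname{rk}(P)$ for $E$ of largest rank.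
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
Theorem~\ref{thm:main} and Lemma~\ref{lem:full} give (a) and the first form of (b). The support is all of $\operatorname{Spec}R$ if and only if the annihilator lies in every prime, that is, consists of nilpotent elements; as $R$ is Noetherian, this means that the annihilator is nilpotent. For (c), the Hilbert--Serre theorem says that the Poincar\'e series of a finite graded module over a finitely generated connected graded commutative algebra over a field is a rational function whose pole at $t=1$ has order equal to the Krull dimension of the module. By (M1) the Poincar\'e series of $e_SH^*(P)$ is $\dim\operatorname{End}(S)$ times the series in (c).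
\end{proof}

\begin{theorem}\label{thm:actions}
Let a finite group $\Delta$ act on $H^*(P)$ through a homomorphism $\Delta\to\operatorname{Out}(P)$ with kernel $K$. The following are equivalent.
\begin{enumerate}
\item[(a)] $K$ is a $p$-group.
\item[(b)] $e_TH^*(P)\ne0$ for all simple $\mathbb{F}_p[\Delta]$-modules $T$.
\item[(c)] $e_TH^*(P)$ has full support over $R$, hence dimension $\operatorname{rk}(P)$, for all such $T$.
\end{enumerate}
\end{theorem}

\begin{proof}
(a)$\Rightarrow$(c). By (M2), $T$ is a simple module for $\Delta/K\le G$, and by (M3) it embeds in the restriction of a simple $G$-module $S$. For each maximal $E$, Theorem~\ref{thm:main} and (M1) show that $S$ is a subquotient of $H^*(P)_{\mathfrak{q}_E}$. Hence so is $T$, and $(e_TH^*(P))_{\mathfrak{q}_E}=e_T(H^*(P)_{\mathfrak{q}_E})\neq0$. Apply Lemma~\ref{lem:full}.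

(c)$\Rightarrow$(b). The zero module has empty support, and $\operatorname{Spec}R\neq\emptyset$.

(b)$\Rightarrow$(a). The group $K$ acts trivially on $H^*(P)$, and by (b) and (M1) every simple module is a subquotient of $H^*(P)$. So $K$ acts trivially on every simple module, and it is a $p$-group by (M2).
\end{proof}

\section{Cohomology modulo nilpotent elements}\label{sec:nil}

Example~\ref{ex:Q8} suggests that modulo nilpotent elements the group $I_E$ is the only obstruction. Recall that $I_E$ is the image in $G$ of the group of automorphisms of $P$ that fix $E$ pointwise, and that $U_S=\mathbb{F}_p[G]e_S$.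

\begin{theorem}\label{thm:nil}
Let $\mathfrak{N}$ be the nilradical of $H^*(P)$, $S$ a simple $\mathbb{F}_p[G]$-module, and $E$ a maximal elementary abelian subgroup of $P$. Then $\mathfrak{q}_E\in\operatorname{Supp}_Re_S(H^*(P)/\mathfrak{N})$ if and only if $\operatorname{Hom}_{I_E}(U_S,\mathbb{F}_p)\neq0$. Consequently, for $p$ odd, $e_S(H^*(P)/\mathfrak{N})$ has full support, and $\dim e_S(H^*(P)/\mathfrak{N})=\operatorname{rk}(P)$ for all $(P,S)$. For $p=2$ this can fail.
\end{theorem}

\begin{proof}
Keep the notation of Sections~\ref{sec:local}--\ref{sec:transfer}. Let $\bar h(C)\subseteq L$ be the image of $h(C)$ under restriction to $E$; it is a quotient of $h(C)$ as a $B$-module with semilinear action of $\mathcal{N}$, and it contains $1$. Let $\bar{\mathcal{M}}=\operatorname{Coind}_{G_E}^G(\bar h(C)^N)$, and let $\bar\theta\colon h(P)\to\bar{\mathcal{M}}$ be the composite of $\theta$ with the induced map $\mathcal{M}\to\bar{\mathcal{M}}$. We show that $\bar\theta$ induces an isomorphism $(H^*(P)/\mathfrak{N})_{\mathfrak{q}}\cong\bar{\mathcal{M}}$.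

\emph{Surjectivity.} Taking invariants of the $p$-group $W$ need not preserve surjections, but the element $t$ repairs this. Given $\bar v\in\bar h(C)^N$, lift $t\bar v$ to $y\in h(C)$. Then $\sum_ww(y)\in h(C)^N$ maps to $\sum_ww(t)\bar v=\bar v$. So $h(C)^N\to\bar h(C)^N$ is onto, hence so is $\mathcal{M}\to\bar{\mathcal{M}}$ by (M4), and so is $\bar\theta$ by Proposition~\ref{prop:onto}.

\emph{Kernel.} By (Q1), $\mathfrak{N}$ is the kernel of $H^*(P)\to\prod_F\bar H^*(F)$, where $F$ runs over the finitely many elementary abelian subgroups. So $\mathfrak{N}_{\mathfrak{q}}$ is the kernel of $h(P)\to\prod_F\bar H^*(F)_{\mathfrak{q}}$. If $F$ is not a translate of $E$, it contains no translate, since translates are maximal; then $\bar H^*(F)_{\mathfrak{q}}$, a quotient of $h(F)$, vanishes by Lemma~\ref{lem:vanish}. If $F=a^{-1}E$ and $g$ is the class of $a$, then $\operatorname{res}_F(x)=a^{-1}\operatorname{res}_E(ax)$, so the component of $x$ at $F$ is $a^{-1}\bar\theta(x)(g)$. Hence $\ker\bar\theta=\mathfrak{N}_{\mathfrak{q}}$.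

It follows that $(e_S(H^*(P)/\mathfrak{N}))_{\mathfrak{q}}\cong e_S\bar{\mathcal{M}}$. By Lemma~\ref{lem:chain} this is nonzero if and only if $\operatorname{Hom}_{\mathcal{C}}(U_S,\bar h(C))\neq0$. Since $\mathcal{C}$ acts trivially on $\bar h(C)\subseteq L$ and $U_S$ is finite-dimensional, this group is $\operatorname{Hom}_{I_E}(U_S,\mathbb{F}_p)\otimes\bar h(C)$. This proves the criterion.

For $p$ odd, $I_E$ is a $p$-group by Lemma~\ref{lem:psi}(b). Its only simple module is trivial, so the nonzero module $U_S|_{I_E}$ has a trivial quotient. The criterion holds for every maximal $E$, and Lemma~\ref{lem:full} applies.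

For $p=2$ take $P=Q_8$ and $S=H^1(P)$ as in Example~\ref{ex:Q8}, so that $I_E=G$. The module $S$ is projective, since a Sylow $2$-subgroup of $GL_2(\mathbb{F}_2)$ interchanges two basis vectors and a module is projective when its restriction to a Sylow $p$-subgroup is. So $U_S=S$ and $\operatorname{Hom}_G(U_S,\mathbb{F}_2)=0$, and $e_S(H^*(P)/\mathfrak{N})$ vanishes at $\mathfrak{q}_E$. By (Q1), $H^*(P)/\mathfrak{N}$ embeds in the domain $\bar H^*(E)$, so its localization map is injective. Hence $e_S(H^*(Q_8)/\mathfrak{N})=0$, although $\dim e_SH^*(Q_8)=1$.
\end{proof}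

\begin{remark}
The map $\theta$ is in fact bijective, so nothing is lost in Section~\ref{sec:transfer}. Let $\tau=\sum_ia_i^{-1}\operatorname{tr}_C^P(t)\in h^{\mathrm{ev}}(P)$. By Proposition~\ref{prop:onto}, $\theta(\tau)=\theta(1)$, so $\tau-1\in\ker\bar\theta=\mathfrak{N}_{\mathfrak{q}}$ is nilpotent and $\tau$ is a unit. If $\theta(x)=0$, then $\tau x=\sum_ia_i^{-1}\operatorname{tr}_C^P\bigl(t\operatorname{res}^P_C(a_ix)\bigr)=0$, and $x=0$.
\end{remark}

\appendix
\section{Occurrence of simple modules and the Segal conjecture}\label{sec:segal}

We derive (DS). Let $T$ be a simple $\mathbb{F}_p[\operatorname{Out}(C)]$-module; by (M1) we must show $e_TH^*(C)\neq0$. For $C=1$ use $H^0$, so let $C\ne1$. The idea is to realize $e_T$ by a nonzero idempotent stable self-map of $BC$, and to observe that a nontrivial stable summand of $BC$ has nonzero mod $p$ cohomology.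

Let $\{BC,BC\}$ be the ring of homotopy classes of self-maps of the spectrum $\Sigma^\infty BC$. For $Q\le C$ and a homomorphism $\varphi\colon Q\to C$, let $[Q,\varphi]$ be the transfer to $BQ$ followed by $B\varphi$. By the work of Carlsson and of Lewis, May and McClure on the Segal conjecture, $\{BC,BC\}$ is a free $\mathbb{Z}_p$-module with basis the classes $[Q,\varphi]$, where $\varphi$ is nontrivial and $(Q,\varphi)$ runs over the conjugacy classes of such pairs, $(Q,\varphi)$ being conjugate to $(c_xQ,\,c_y\varphi c_x^{-1})$ for $x,y\in C$. For $\alpha\in\operatorname{Aut}(C)$ we have $[C,\alpha]=B\alpha$, and $\alpha$ is a nontrivial homomorphism because $C\neq1$. The pairs $(C,\alpha)$ and $(C,\alpha')$ are conjugate exactly when $\alpha$ and $\alpha'$ have the same class in $\operatorname{Out}(C)$. So $\alpha\mapsto[C,\alpha]$ defines a ring homomorphism $\mathbb{Z}_p[\operatorname{Out}(C)]\to\{BC,BC\}$ that sends a basis injectively into a basis; it is therefore injective.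

The map $(B\alpha)^*$ is the action of $\alpha^{-1}$ on $\tilde H^*(BC;\mathbb{F}_p)$. So let $e'$ be the image of $e_T$ under the anti-automorphism $g\mapsto g^{-1}$ of $\mathbb{F}_p[\operatorname{Out}(C)]$. Idempotents lift modulo $p$ in a finite $\mathbb{Z}_p$-algebra; let $\hat e\in\mathbb{Z}_p[\operatorname{Out}(C)]$ be an idempotent lifting $e'$, and $f\ne0$ its image in $\{BC,BC\}$. Then $f^*$ acts on $\tilde H^*(BC;\mathbb{F}_p)$ as $e_T$. Idempotents split in the stable homotopy category, so $f$ factors through a wedge summand $X$ of $\Sigma^\infty BC$ with $H^*(X;\mathbb{F}_p)\cong e_T\tilde H^*(BC;\mathbb{F}_p)$. Suppose that this is zero. Then $H_*(X;\mathbb{F}_p)=0$, so multiplication by $p$ is invertible on $H_*(X;\mathbb{Z})$. But $H_*(X;\mathbb{Z})$ is a summand of $\tilde H_*(BC;\mathbb{Z})$, which is annihilated by the prime power $|C|$; so it vanishes. As $X$ is bounded below, it is contractible by the Hurewicz theorem, and $f=0$, a contradiction. Hence $e_TH^*(C)\neq0$.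

\begin{thebibliography}{9}

\bibitem{DS} Diethelm and Stammbach, Arch. Math. 43 (1984).

\bibitem{Gorenstein} Gorenstein, \emph{Finite Groups}.

\bibitem{HK} Harris and Kuhn, Math. Proc. Camb. Phil. Soc. 103 (1988).

\bibitem{Kuhn} Nicholas J. Kuhn, \emph{The nilpotent filtration and the action of automorphisms on the cohomology of finite $p$--groups}, arXiv:math/0605442 (2006).

\bibitem{Symonds} Symonds, Math. Proc. Camb. Phil. Soc. 127 (1999).

\end{thebibliography}
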